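\title{Uniform Sobolev inequalities on blowups of K\"ahler varieties:\\ a counterexample and a criterion}

\begin{abstract}
Let $p\colon Y\to X$ be the blowup of a compact K\"ahler variety of dimension $n\ge 2$ along a smooth center, and let $\omega_\epsilon=p^*\omega+\epsilon\eta$, where $\omega$ and $\eta$ are K\"ahler forms on $X$ and $Y$. We show that the Sobolev constants of $(Y,\omega_\epsilon)$ need not stay bounded as $\epsilon\to0$. For a normal cubic surface blown up along a line through an $A_3$ point they grow at least like $(\log\frac1\epsilon)^{1/2}$, and products with tori give the rate $(\log\frac1\epsilon)^{1/n}$ in dimension $n$. We then prove that the constants stay bounded exactly when no limit of rescalings of $Y$ at points of the center has a component inside the exceptional divisor. This is the case when $X$ is smooth along the center, when the center is finite, and whenever the exceptional fibers are equidimensional.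
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
A \emph{variety} is a reduced and irreducible complex analytic space $V$, and $V_{\rm reg}$ is its smooth locus. A \emph{K\"ahler form} on $V$ is a smooth positive $(1,1)$-form on $V_{\rm reg}$ which, near every point of $V$ and under a local embedding $V\supseteq U\hookrightarrow\mathbb C^N$, equals $i\partial\bar\partial$ of the restriction to $U$ of a smooth strictly plurisubharmonic function on an open subset of $\mathbb C^N$. For such a form $\theta$, with $n=\dim V$, and a real $\mathcal C^1$ function $f$ on $V_{\rm reg}$, we define $|\nabla f|_\theta$ by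
\[
|\nabla f|_\theta^2\,\theta^n=n\,i\partial f\wedge\bar\partial f\wedge\theta^{n-1}.
\]
Up to a constant factor, this is the Riemannian length of the gradient.

Let $(X,\omega)$ be a compact K\"ahler variety of dimension $n\ge2$. A \emph{smooth center} is a closed nowhere dense analytic subspace $Z\subset X$ that is a complex manifold; the variety $X$ may be singular along $Z$. The \emph{blowup} $p\colon Y\to X$ of $Z$ is described locally as follows: if $y_1,\dots,y_k$ generate the ideal of $Z$ on an open set $U\subset X$, then $p^{-1}(U)$ is the closure in $U\times\mathbb P^{k-1}$ of the graph of $[y_1:\dots:y_k]\colon U\setminus Z\to\mathbb P^{k-1}$. The space $Y$ is a compact variety of dimension $n$, the map $p$ is an isomorphism over $X\setminus Z$, and $p^{-1}(Z)$ is nowhere dense in $Y$. Pulling back local potentials of $\omega$ defines a smooth semipositive form $p^*\omega$ on $Y_{\rm reg}$, which vanishes along the fibers of $p$. Given a K\"ahler form $\eta$ on $Y$, the forms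
\[
\omega_\epsilon=p^*\omega+\epsilon\eta,\qquad 0<\epsilon\le1,
\]
are K\"ahler forms on $Y$ that shrink the fibers of $p$ to size $\sqrt\epsilon$. We call $C_S$ a \emph{Sobolev constant} of $(Y,\omega_\epsilon)$ if
\begin{equation}\label{eq:sobolev}
\Big(\int_Y f^{\frac{2n}{n-1}}\,\omega_\epsilon^n\Big)^{\frac{n-1}{n}}\le C_S\int_Y\big(|\nabla f|_{\omega_\epsilon}^2+f^2\big)\,\omega_\epsilon^n
\end{equation}
for all $\mathcal C^1$ functions $f\ge0$ with compact support in $Y_{\rm reg}$. The following question comes from Ou's paper \cite{Ou}.

\medskip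
\noindent\textbf{Question.} \emph{Is there always a number $C_S$, independent of $\epsilon$, that is a Sobolev constant of $(Y,\omega_\epsilon)$ for all $0<\epsilon\le1$?}
\medskip

When such a number exists we say that the \emph{uniform Sobolev inequality} holds.

\subsection{What to expect}
If a metric is multiplied by $\lambda^2$, the left side of \eqref{eq:sobolev} and the gradient term are both multiplied by $\lambda^{2n-2}$, and the last term by $\lambda^{2n}$. At small scales the last term is therefore negligible, and \eqref{eq:sobolev} is the scale invariant Sobolev inequality of $\mathbb R^{2n}$.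

There are good reasons to guess that the answer is yes. Each $(Y,\omega_\epsilon)$ has a Sobolev constant, and so does the limit space $(X,\omega)$ (Lemmas \ref{lem:fixed} and \ref{lem:L1L2}). More is true. At distance at least $\sqrt\epsilon$ from $Z$, and also on every region of size $\sqrt\epsilon$ near $Z$, the space $(Y_{\rm reg},\omega_\epsilon)$ is uniformly comparable to a complex submanifold of a flat space, and the Michael--Simon inequality gives such submanifolds a Sobolev constant that depends on $n$ alone (Lemma \ref{lem:onescale}). So nothing goes wrong on a single scale. What can go wrong is the passage from the scale $\sqrt\epsilon$ to larger ones.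

\begin{example}\label{ex:product}
On $\mathbb C^{n-1}\times\mathbb P^1$ take the flat form plus $\epsilon$ times the Fubini--Study form. Let $\sqrt\epsilon\le\delta\le1$, and let $f$ be a function of $v\in\mathbb C^{n-1}$ alone that equals $1$ for $|v|\le\delta$, vanishes for $|v|\ge2\delta$, and has gradient at most $C/\delta$. The sets $\{f=1\}$ and $\operatorname{supp}f$ both have volume of order $\delta^{2n-2}\epsilon$. The left side of \eqref{eq:sobolev} is at least $c(\delta^{2n-2}\epsilon)^{(n-1)/n}$, and the integral on the right is at most $C\delta^{2n-4}\epsilon$. Since $\frac{(n-1)^2}{n}-(n-2)=\frac1n$, the ratio is at least $c(\delta^2/\epsilon)^{1/n}$, which is unbounded when $\delta/\sqrt\epsilon\to\infty$.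
\end{example}

At a scale $\delta\gg\sqrt\epsilon$ the product has too small a dimension for \eqref{eq:sobolev}. Can a blowup contain an almost isolated piece of it? The $n-1$ directions along which the sphere keeps its size $\sqrt\epsilon$ should be tangent to $Z$, so we look for $\dim Z=n-1$ together with a fiber $\mathbb P^1$. If $X$ is smooth, blowing up a hypersurface changes nothing. If $X$ is singular, the fibers can be points in general and jump to $\mathbb P^1$ over special points of $Z$, and then the answer depends on how $Y$ approaches the jumping fiber.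

\subsection{Results}
The answer to the Question is no, in every dimension.

\begin{theorem}\label{thm:cubic}
Let $n\ge2$. In $\mathbb P^3$ with coordinates $[w:z:a:b]$ let
\[
X_0=\{wab=z^2(a+b)\},\qquad Z_0=\{a=b=0\}\subset X_0,
\]
let $T=(\mathbb C/(\mathbb Z+i\mathbb Z))^{n-2}$, and put $X=X_0\times T$, $Z=Z_0\times T$. Then $X$ is a normal projective variety of dimension $n$, the surface $X_0$ has only rational double points, and $Z$ is a smooth center. For all K\"ahler forms $\omega$ on $X$ and $\eta$ on the blowup $Y$ of $Z$ there are $c,\epsilon_0>0$ such that, for $0<\epsilon<\epsilon_0$, every Sobolev constant $C_S(\epsilon)$ of $(Y,\omega_\epsilon)$ satisfies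
\[
C_S(\epsilon)\ge c\Big(\log\frac1\epsilon\Big)^{1/n}.
\]
\end{theorem}

The sharp statement is Theorem \ref{thm:criterion}. Dilate $Y$ by the factor $\epsilon^{-1/2}$ around points of $Z$ and pass to limits; these \emph{bubble limits} are holomorphic cycles in a fixed model space $\mathbb C^d\times\operatorname{Bl}_0\mathbb C^k$. The uniform Sobolev inequality holds if and only if no bubble limit has a component inside the exceptional divisor $\mathbb C^d\times\mathbb P^{k-1}$ of the model. Such a component is the general form of the product in Example \ref{ex:product}. The criterion gives a positive answer when the fibers do not jump.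

\begin{corollary}\label{cor:equidim}
If $\dim p^{-1}(x)=n-1-\dim_xZ$ for all $x\in Z$, then the uniform Sobolev inequality holds. This covers the case that $X$ is smooth along $Z$ (in particular $X$ smooth) and the case that $Z$ is finite.
\end{corollary}

The hypothesis of the corollary is not necessary: Example \ref{ex:quadric} is a quadric cone for which the fiber jumps and the uniform inequality holds.

Section \ref{sec:prelim} collects the basic comparison facts, and Section \ref{sec:cubic} proves Theorem \ref{thm:cubic} by a direct computation. Section \ref{sec:bubbles} defines bubble limits, states the criterion, computes examples and derives Corollary \ref{cor:equidim}. Sections \ref{sec:sufficient} and \ref{sec:necessary} prove the two directions of the criterion.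

\section{Comparable forms and the inequality for a fixed metric}\label{sec:prelim}

The letters $C,c$ denote positive constants that do not depend on $\epsilon$ or on the test function and may change from line to line. For real $(1,1)$-forms, $\theta\le\theta'$ means that $\theta'-\theta$ is semipositive, and $\theta\sim\theta'$ means $C^{-1}\theta\le\theta'\le C\theta$. A product of $n$ semipositive $(1,1)$-forms on an $n$-dimensional manifold is a nonnegative volume form, so such products are monotone in each factor. If $\theta\sim\theta'$ are positive, then $\theta^n\sim\theta'^n$ and $|\nabla f|_\theta\sim|\nabla f|_{\theta'}$, so all integrals in our inequalities change by bounded factors. If $i\partial f\wedge\bar\partial f\le A\theta$, then $|\nabla f|_\theta^2\le nA$.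

We fix once and for all a smooth function $\zeta\colon[0,\infty)\to[0,1]$ with $\zeta=1$ on $[0,1]$, $\zeta=0$ on $[2,\infty)$ and $|\zeta'|\le2$. For $v\in\mathbb C^m$ the Cauchy--Schwarz inequality $|\sum\bar v_j\xi_j|^2\le|v|^2|\xi|^2$ reads
\begin{equation}\label{eq:cs}
i\partial|v|^2\wedge\bar\partial|v|^2\le|v|^2\,i\partial\bar\partial|v|^2 .
\end{equation}
Since $\partial|v|=\partial|v|^2/(2|v|)$, the smooth function $g=\zeta(|v|/\rho)$ satisfies
\begin{equation}\label{eq:cutoff}
i\partial g\wedge\bar\partial g\le\rho^{-2}\,i\partial\bar\partial|v|^2 .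
\end{equation}

The definition of a K\"ahler form asks for a potential on the ambient space. This is what controls the form near the singular points, through the next lemma.

\begin{lemma}\label{lem:compare}
Let $\theta_1,\theta_2$ be K\"ahler forms on an open subset $V'$ of a variety $V$, and let $K\subset V'$ be compact. Then $\theta_1\sim\theta_2$ on $K\cap V_{\rm reg}$.
\end{lemma}

\begin{proof}
Near $x\in K$ write $\theta_m=j_m^*\tilde\theta_m$ for $m=1,2$, where $j_m$ is a local embedding in $\mathbb C^{N_m}$ and $\tilde\theta_m$ is a smooth positive form near $j_m(x)$. The components of $j_1$ are holomorphic functions, so they extend to a neighborhood of $j_2(x)$ in $\mathbb C^{N_2}$; thus $j_1=F\circ j_2$ near $x$ with $F$ holomorphic. The smooth form $F^*\tilde\theta_1$ is at most $C\tilde\theta_2$ on a compact neighborhood of $j_2(x)$, so $\theta_1=j_2^*F^*\tilde\theta_1\le C\theta_2$ near $x$. Exchange the two forms and cover $K$ by finitely many such neighborhoods.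
\end{proof}

Let $\omega',\eta'$ be other K\"ahler forms on $X,Y$. Then $\eta'\sim\eta$, and $p^*\omega'\sim p^*\omega$ on the dense open set $p^{-1}(X_{\rm reg}\setminus Z)$, hence on $Y_{\rm reg}$ by continuity. So $p^*\omega'+\epsilon\eta'\sim\omega_\epsilon$ uniformly in $\epsilon$, and \emph{the answer to the Question depends only on the pair $(X,Z)$}.

Our only source of Sobolev inequalities is the theorem of Michael and Simon \cite{MS} for submanifolds of Euclidean space, in the case of zero mean curvature. Complex submanifolds of $\mathbb C^N$ have zero mean curvature, so it takes the following form.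

\medskip
\noindent\textbf{Michael--Simon inequality.} \emph{Let $A$ be a complex submanifold of dimension $n$ of an open subset of $\mathbb C^N$, and let $\beta$ be the flat K\"ahler form of $\mathbb C^N$. For every $\mathcal C^1$ function $g\ge0$ with compact support in $A$,}
\[
\Big(\int_A g^{\frac{2n}{2n-1}}\beta^n\Big)^{\frac{2n-1}{2n}}\le C_n\int_A|\nabla g|_\beta\,\beta^n .
\]
The constant does not depend on $A$. In particular it does not see the singularities of the closure of $A$.

We localize with partitions of unity of bounded gradient. Let $(V,\theta)$ be a compact K\"ahler variety, covered by open sets $U_j$ that are embedded as closed analytic subsets of open sets $\Omega_j\subset\mathbb C^{N_j}$. Choose finitely many of them and functions $0\le\tilde\rho_j\in\mathcal C_c^\infty(\Omega_j)$ whose restrictions to $U_j$, extended by zero, have positive sum on $V$. Each $i\partial\tilde\rho_j\wedge\bar\partial\tilde\rho_j$ is bounded by a multiple of the flat form, hence by $C\theta$ (Lemma \ref{lem:compare}). By the quotient rule, $\rho_j=\tilde\rho_j/\sum_l\tilde\rho_l$ satisfies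 $i\partial\rho_j\wedge\bar\partial\rho_j\le C\theta$. We call $(\rho_j)$ an \emph{ambient partition of unity}.

\begin{lemma}\label{lem:fixed}
Let $(V,\theta)$ be a compact K\"ahler variety of dimension $n$. There is $C_1$ such that
\begin{equation}\label{eq:L1}
\Big(\int_V f^{\frac{2n}{2n-1}}\theta^n\Big)^{\frac{2n-1}{2n}}\le C_1\int_V\big(|\nabla f|_\theta+f\big)\,\theta^n
\end{equation}
for all $\mathcal C^1$ functions $f\ge0$ with compact support in $V_{\rm reg}$.
\end{lemma}

\begin{proof}
Let $(\rho_j)$ be an ambient partition of unity. On $\operatorname{supp}\rho_j$ the form $\theta$ is comparable to the flat form of $\mathbb C^{N_j}$. Apply the Michael--Simon inequality to $\rho_jf$ on $U_j\cap V_{\rm reg}$, use $|\nabla(\rho_jf)|\le|\nabla f|+Cf$, and sum over $j$ with the triangle inequality.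
\end{proof}

\begin{lemma}\label{lem:L1L2}
If $n\ge2$ and \eqref{eq:L1} holds with the constant $C_1$, then \eqref{eq:sobolev} holds for $(V,\theta)$ with a constant that depends only on $C_1$ and $n$.
\end{lemma}

\begin{proof}
Let $q=\frac{2n-1}{n-1}>1$, so that $q\cdot\frac{2n}{2n-1}=\frac{2n}{n-1}$ and $q-1=\frac n{n-1}$. The function $f^q$ is $\mathcal C^1$ with $|\nabla f^q|=qf^{q-1}|\nabla f|$. Put $I=\int f^{\frac{2n}{n-1}}\theta^n$. By \eqref{eq:L1} for $f^q$ and the Cauchy--Schwarz inequality,
\[
I^{\frac{2n-1}{2n}}\le C_1\int f^{\frac n{n-1}}\big(q|\nabla f|+f\big)\theta^n\le\sqrt2\,qC_1\,I^{1/2}\Big(\int\big(|\nabla f|^2+f^2\big)\theta^n\Big)^{1/2}.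
\]
Divide by $I^{1/2}$ (if $I\ne0$) and square; the exponent on the left becomes $\frac{2n-1}n-1=\frac{n-1}n$.
\end{proof}

\section{A cubic surface blown up along a line}\label{sec:cubic}

We prove Theorem \ref{thm:cubic}. The plan is to find in $Y$ a region on which $\omega_\epsilon$ is comparable to the product metric of Example \ref{ex:product}. The region will contain most of the sphere but not its two poles, where it is joined to the rest of $Y$, and the work is to cut the poles off at small cost.

\subsection{The varieties}
The polynomial $wab-z^2(a+b)$ is linear in $w$ with coprime coefficients $ab$ and $z^2(a+b)$, so $X_0$ is reduced and irreducible. Its partial derivatives are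
\[
ab,\qquad -2z(a+b),\qquad wb-z^2,\qquad wa-z^2 .
\]
At a common zero, $a=0$ or $b=0$. If $a=0$, then $z=0$ and $wb=0$; if $b=0$, then $z=0$ and $wa=0$. The singular points are therefore $[1{:}0{:}0{:}0]$, $[0{:}0{:}1{:}0]$ and $[0{:}0{:}0{:}1]$. Recall that the $A_m$ singularity is the rational double point $uv=t^{m+1}$. In the chart $w=1$ the equation is $(a-z^2)(b-z^2)=z^4$, so $[1{:}0{:}0{:}0]$ is an $A_3$ point. In the chart $a=1$ it is $wb=z^2(1+b)$, which becomes $wb=t^2$ for $t=z\sqrt{1+b}$; so $[0{:}0{:}1{:}0]$ is an $A_1$ point, and so is $[0{:}0{:}0{:}1]$ by the symmetry $a\leftrightarrow b$. A hypersurface in a manifold whose singular locus has codimension at least $2$ is normal; this applies to $X_0\subset\mathbb P^3$ and to $X\subset\mathbb P^3\times T$. The torus $T$ is a product of elliptic curves (a point if $n=2$), so $X$ is projective. The line $Z_0$ passes through the $A_3$ point and through neither $A_1$ point.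

The ideal of $Z$ is generated by $a$ and $b$, divided by $w$ or by $z$ according to the chart. Hence $Y=Y_0\times T$, where $Y_0\subset\mathbb P^3\times\mathbb P^1$ is the closure of the graph of $[a:b]$ over $X_0\setminus Z_0$. Let $s=a/b$ be the coordinate on $\mathbb P^1$ and
\[
\sigma=\frac{i\,ds\wedge d\bar s}{(1+|s|^2)^2}
\]
its Fubini--Study form, of total mass $2\pi$. By Lemma \ref{lem:compare} it suffices to treat $\omega=\omega_{\mathbb P^3}+\omega_T$ and $\eta=\omega_{\mathbb P^3}+\omega_T+\sigma$, where $\omega_{\mathbb P^3}$ is the Fubini--Study form and $\omega_T=i\sum dx_j\wedge d\bar x_j$ is the flat form of $T$. Then $\omega_\epsilon=(1+\epsilon)(\omega_{\mathbb P^3}+\omega_T)+\epsilon\sigma$.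

\subsection{The blowup near the $A_3$ point}
Set $w=1$. On $\{a=sb,\ s\ne\infty\}$ we use the coordinates $(z,b,s)$, and we claim
\begin{equation}\label{eq:Y0}
Y_0\cap\{w=1,\ s\ne\infty\}=H:=\{sb=z^2(1+s)\}.
\end{equation}
For $b\neq0$, the equation of $X_0$ with $a=sb$ is $sb^2=z^2b(1+s)$, which is equivalent to the equation of $H$. So the graph, within $s\ne\infty$, is $H\cap\{b\ne0\}$, and we must see that this set is dense in $H$. Where $s\neq0$, the surface $H$ is the graph $b=z^2(1+s^{-1})$ over $\mathbb C\times\mathbb C^*$, and $b\ne0$ on the dense set $z\ne0$, $s\ne-1$. A point of $H$ with $s=0$ has $z=0$ and is a limit of points $(0,b',0)\in H$ with $b'\neq0$. This proves \eqref{eq:Y0}.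

Consequently $Y_0\cap\{w=1,\ s\ne0,\infty\}$ is smooth, with coordinates $(z,s)\in\mathbb C\times\mathbb C^*$ and
\begin{equation}\label{eq:ab}
a=z^2(1+s),\qquad b=z^2(1+s^{-1}).
\end{equation}
The fiber over the $A_3$ point contains $\{z=0\}$, so it is all of $\mathbb P^1$. At the other points of $Z_0$ the surface $X_0$ is smooth and the fiber is one point. The functions $a$ and $b$ vanish to \emph{second} order in $z$. So for small $z$, and $s$ not too close to the poles, $Y_0$ is very close to the product $\mathbb C_z\times\mathbb P^1_s=\{a=b=0\}$.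

\subsection{The region and the metric on it}
Let $\epsilon$ be small and put
\[
\Lambda=\log\frac1\epsilon,\qquad\delta=\sqrt{\epsilon\Lambda},\qquad\ell=\frac\Lambda{16}.
\]
Let $x\in\mathbb C^{n-2}$ be the coordinate near the origin of $T$, and let $P_\epsilon\subset Y_{\rm reg}$ be the compact set given by $|z|\le2\delta$, $|x|\le2\delta$, $|\log|s||\le2\ell$. The last condition says $\epsilon^{1/8}\le|s|\le\epsilon^{-1/8}$. Let $\beta'=i\,dz\wedge d\bar z+\omega_T$ and $G_\epsilon=\beta'+\epsilon\sigma$.

\begin{lemma}\label{lem:product}
For small $\epsilon$ we have $\omega_\epsilon\sim G_\epsilon$ on $P_\epsilon$, uniformly in $\epsilon$.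
\end{lemma}

\begin{proof}
On $P_\epsilon$, for small $\epsilon$,
\begin{equation}\label{eq:small}
|z(1+s^{\pm1})|\le4\delta\epsilon^{-1/8}\le1,\qquad |z|^4(1+|s|^{\pm2})^2\le16\delta^4\cdot4\epsilon^{-1/2}=64\,\epsilon^{3/2}\Lambda^2\le\epsilon .
\end{equation}
By \eqref{eq:ab} and the first bound, $|z|,|a|,|b|\le1$, and on this bounded set $\omega_{\mathbb P^3}$ is comparable to $i\,dz\wedge d\bar z+i\,da\wedge d\bar a+i\,db\wedge d\bar b$. Hence $\omega_\epsilon\sim G_\epsilon+i\,da\wedge d\bar a+i\,db\wedge d\bar b$, and it remains to bound the last two terms by $CG_\epsilon$. From \eqref{eq:ab},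
\[
da=2z(1+s)\,dz+z^2\,ds,\qquad db=2z(1+s^{-1})\,dz-z^2s^{-2}\,ds .
\]
For $(1,0)$-forms, $i(\xi+\xi')\wedge\overline{(\xi+\xi')}\le2i\xi\wedge\bar\xi+2i\xi'\wedge\bar\xi'$. Since $i\,ds\wedge d\bar s=(1+|s|^2)^2\sigma$ and $|s|^{-4}(1+|s|^2)^2=(1+|s|^{-2})^2$, the bounds \eqref{eq:small} give
\[
i\,da\wedge d\bar a\le8\,i\,dz\wedge d\bar z+2\epsilon\sigma,\qquad i\,db\wedge d\bar b\le8\,i\,dz\wedge d\bar z+2\epsilon\sigma .\qedhere
\]
\end{proof}

\subsection{The test function}
Put
\[
f=g\,h,\qquad g=\zeta(|z|/\delta)\,\zeta(|x|/\delta),\qquad h=\zeta\big(|\log|s||/\ell\big).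
\]
This function is smooth with support in $P_\epsilon$. The factor $h$ cuts off the poles. It is cheap because the Dirichlet energy of a function of one complex variable is conformally invariant, so the long cylinder $|\log|s||\le2\ell$ counts and the small area $\epsilon$ does not. Indeed, with $s=e^{\rho+i\vartheta}$ we have $\partial\rho=ds/2s$ and $i\,ds\wedge d\bar s=2|s|^2d\rho\wedge d\vartheta$, so
\begin{equation}\label{eq:logenergy}
\int_{\mathbb C^*}i\partial h\wedge\bar\partial h=\frac\pi{\ell^2}\int_{\mathbb R}\zeta'(|\rho|/\ell)^2\,d\rho\le\frac C\ell\le\frac C\Lambda .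
\end{equation}

By Lemma \ref{lem:product} we may compute with $G_\epsilon$. We have $G_\epsilon^n=n\epsilon\,\beta'^{\,n-1}\wedge\sigma$, so $P_\epsilon$ has volume at most $C\delta^{2n-2}\epsilon$. The set $\{f=1\}$ contains $\{|z|,|x|\le\delta,\ e^{-1}\le|s|\le e\}$ once $\ell\ge1$, and has volume at least $c\,\delta^{2n-2}\epsilon$. Next, $\partial f=h\,\partial g+g\,\partial h$. By \eqref{eq:cutoff}, $i\partial g\wedge\bar\partial g\le C\delta^{-2}\beta'\le C\delta^{-2}G_\epsilon$, while $i\partial h\wedge\bar\partial h\wedge G_\epsilon^{n-1}=i\partial h\wedge\bar\partial h\wedge\beta'^{\,n-1}$ does not involve $\epsilon$. With \eqref{eq:logenergy},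
\[
\int_Y\big(|\nabla f|^2+f^2\big)\omega_\epsilon^n\le C\big(\delta^{-2}\cdot\delta^{2n-2}\epsilon+\delta^{2n-2}\Lambda^{-1}+\delta^{2n-2}\epsilon\big)\le C\epsilon^{n-1}\Lambda^{n-2}.
\]
The value $\delta^2=\epsilon\Lambda$ is the one that makes the first two terms equal, and the third is smaller by the factor $\delta^2$. On the other side,
\[
\Big(\int_Yf^{\frac{2n}{n-1}}\omega_\epsilon^n\Big)^{\frac{n-1}n}\ge c\big(\delta^{2n-2}\epsilon\big)^{\frac{n-1}n}=c\,\epsilon^{n-1}\Lambda^{(n-1)^2/n}.
\]
The quotient of the two bounds is $c\Lambda^{1/n}$, as Example \ref{ex:product} predicts for $\delta^2/\epsilon=\Lambda$. This proves Theorem \ref{thm:cubic}. \qed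

\begin{remark}
The exponent $2$ in \eqref{eq:ab} is used in \eqref{eq:small}. If instead $a=z(1+s)$, then $da=(1+s)\,dz+z\,ds$, and the bound $i\,da\wedge d\bar a\le CG_\epsilon$, evaluated on $\partial_z$ and $\partial_s$, forces $|s|\le C$ and $|z|\le C\sqrt\epsilon$. There is then no long cylinder and no scale $\delta\gg\sqrt\epsilon$. This is the situation of Example \ref{ex:quadric}.
\end{remark}

\section{Bubble limits and the criterion}\label{sec:bubbles}

From now on $(X,\omega)$ is any compact K\"ahler variety of dimension $n\ge2$, and $Z\subset X$ is any smooth center.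

\subsection{Charts and the model space}
Let $x\in Z$ and $d=\dim_xZ$; then $d\le n-1$ because $Z$ is nowhere dense. Embed a neighborhood of $x$ in $\mathbb C^N$. Since $Z$ is smooth, it becomes a submanifold, which a change of coordinates makes linear. After shrinking and dilating we obtain a \emph{chart}: an open set $U\subset X$, identified with a closed analytic subset of an open set $\Omega\subset\mathbb C^N=\mathbb C^d_z\times\mathbb C^k_y$, such that
\[
\Omega\supset\{|z|\le5,\ |y|\le5\},\qquad Z\cap U=\Omega\cap\{y=0\}.
\]
We fix finitely many charts whose \emph{cores} $U\cap\{|z|<1,|y|<1\}$ cover $Z$. The numbers $d,k$ may depend on the chart, and constants may depend on the family of charts.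

Let $B=\{(y,[l])\in\mathbb C^k\times\mathbb P^{k-1}: y\in\mathbb Cl\}$ be the blowup of $\mathbb C^k$ at the origin. It is a manifold, with coordinates $t=y_j$ and $u_i=l_i/l_j$ ($i\ne j$) on $\{l_j\ne0\}$; there $y_i=tu_i$. The \emph{model space} and its \emph{exceptional divisor} are
\[
M=\mathbb C^d\times B,\qquad E=\{y=0\}=\mathbb C^d\times\mathbb P^{k-1}\subset M,
\]
and $\pi\colon M\to\mathbb C^N$ is the proper projection. The functions $y_1,\dots,y_k$ generate the ideal of $Z$ on $U$, so $Y_U=p^{-1}(U)$ is a closed analytic subset of pure dimension $n$ of $\pi^{-1}(\Omega)\subset M$. Inequalities in $z$ and $y$ will describe subsets of $M$.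

Let $\beta_z=i\partial\bar\partial|z|^2$, $\beta_y=i\partial\bar\partial|y|^2$, $\beta=\beta_z+\beta_y$, and let $\sigma$ be the pullback to $M$ of the Fubini--Study form of $\mathbb P^{k-1}$. Off $E$ we have $\sigma=i\partial\bar\partial\log|y|^2=|y|^{-2}\beta_y-|y|^{-4}i\partial|y|^2\wedge\bar\partial|y|^2$, hence
\begin{equation}\label{eq:sigma}
0\le\sigma\le|y|^{-2}\beta_y\quad\text{on }M\setminus E .
\end{equation}
The forms $\Theta_\epsilon=\beta+\epsilon\sigma$ are K\"ahler forms on $M$. By Lemma \ref{lem:compare}, $p^*\omega\sim\beta$ and $\eta\sim\beta+\sigma$ on $Y_U\cap\{|z|\le5,|y|\le5\}$, so there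
\begin{equation}\label{eq:model}
\omega_\epsilon\sim(1+\epsilon)\beta+\epsilon\sigma\sim\Theta_\epsilon\qquad\text{uniformly in }0<\epsilon\le1 .
\end{equation}
The model metrics are rescalings of one another. For $z_*\in\mathbb C^d$ and $\lambda>0$ let $D_{z_*,\lambda}(z,y,[l])=(\lambda(z-z_*),\lambda y,[l])$. This automorphism of $M$ multiplies $\beta$ by $\lambda^2$ and preserves $\sigma$, so
\begin{equation}\label{eq:scaling}
D_{z_*,\lambda}^*\Theta_1=\lambda^2\,\Theta_{\lambda^{-2}} .
\end{equation}
We may thus replace a fixed variety with varying metrics by the varying varieties $D_{z_*,\lambda}Y_U$, $\lambda=\epsilon^{-1/2}$, in the fixed space $(M,\Theta_1)$. To take limits of these we need a compactness theorem and a volume bound.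

\subsection{Currents and compactness}
A current of bidimension $(q,q)$ on a complex manifold is a continuous linear form on smooth compactly supported $(q,q)$-forms, and weak convergence is convergence on each such form. We use the following standard facts.
\begin{itemize}
\item[(F1)] (Lelong) A pure $n$-dimensional analytic subset $A$ has finite volume on compact sets, and integration over $A_{\rm reg}$ is a closed positive current $[A]$. An analytic subset of $A$ that is nowhere dense in $A$ has volume zero.
\item[(F2)] (Lelong) If $\mathcal T$ is a closed positive current of bidimension $(q,q)$ on an open subset of $\mathbb C^N$, then $\rho\mapsto\rho^{-2q}\int_{|v-v_0|<\rho}\mathcal T\wedge\beta^q$ is nondecreasing as long as the ball lies in the open set.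
\item[(F3)] (Bishop; see \cite[\S\S15--16]{Chirka}) A \emph{holomorphic $n$-cycle} is a locally finite sum $L=\sum m_j[W_j]$ with positive integers $m_j$ and distinct irreducible analytic sets $W_j$ of dimension $n$; its support is $|L|=\bigcup W_j$. A sequence of pure $n$-dimensional analytic subsets $A_i$ with locally uniformly bounded volume has a subsequence such that $[A_i]$ converges weakly to a holomorphic $n$-cycle (possibly empty).
\item[(F4)] Let $[A_i]\to L$ weakly, and let $\Psi$ be a product of $n$ smooth semipositive $(1,1)$-forms. The positive measures $[A_i]\wedge\Psi$ converge to $L\wedge\Psi$ against smooth, hence against continuous, compactly supported functions. So $\int_{L\cap O}\Psi\le\liminf\int_{A_i\cap O}\Psi$ for open $O$, and $\int_{L\cap K}\Psi\ge\limsup\int_{A_i\cap K}\Psi$ for compact $K$, where integrals over $L$ count multiplicities. Every point of $|L|$ is a limit of points of $A_i$, since an open set missed by infinitely many $A_i$ carries no mass of $L$.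
\end{itemize}

\begin{lemma}\label{lem:volume}
In each chart there is $C$ such that for $|z_*|\le2$, $0<R\le\lambda$ and $0\le j\le n$,
\[
\int_{D_{z_*,\lambda}Y_U\cap\{|z|^2+|y|^2<R^2\}}\beta^{n-j}\wedge\sigma^j\le CR^{2(n-j)} .
\]
\end{lemma}

\begin{proof}
Let $\rho=R/\lambda\le1$ and $\mathbb B_\rho=\{|z-z_*|^2+|y|^2<\rho^2\}$. Pulling back by $D_{z_*,\lambda}$ turns the integral into $\lambda^{2(n-j)}\int_{Y_U\cap\mathbb B_\rho}\beta^{n-j}\wedge\sigma^j$. The form $\sigma$ is smooth, closed and semipositive, and $\pi$ is proper, so $\mathcal T=\pi_*([Y_U]\wedge\sigma^j)$ is a closed positive current of bidimension $(n-j,n-j)$ on $\Omega$. By (F2),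
\[
\rho^{-2(n-j)}\int_{Y_U\cap\mathbb B_\rho}\beta^{n-j}\wedge\sigma^j\le\int_{Y_U\cap\mathbb B_1}\beta^{n-j}\wedge\sigma^j\le\int_{Y_U\cap\{|z|\le3,|y|\le1\}}\Theta_1^n,
\]
and the right side is finite by (F1).
\end{proof}

\begin{definition}
A \emph{bubble limit} is a holomorphic $n$-cycle $L$ in $M$ that is the weak limit of currents $[D_{z_i,\lambda_i}Y_U]$ with $|z_i|\le2$ and $\lambda_i\to\infty$, in one of the charts.
\end{definition}

The set $D_{z_i,\lambda_i}Y_U$ is analytic in an open part of $M$ that contains $\{|z|\le3\lambda_i,|y|\le5\lambda_i\}$, and these parts exhaust $M$. Expanding $\Theta_1^n=\sum\binom nj\beta^{n-j}\wedge\sigma^j$, we see from Lemma \ref{lem:volume} that the volumes are locally uniformly bounded. By (F3) and a diagonal argument, \emph{every such sequence has a subsequence that converges to a bubble limit}.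

\subsection{The criterion}
For $0<\alpha\le1$ and $0<r\le1$, the normalized volume of $(Y,\Theta_{r^2})$ in a thin layer around $E$ is measured, in a given chart, by
\[
\tau(\alpha,r)=\sup_{|z_*|\le2}r^{-2n}\int_{Y_U\cap\{|z-z_*|<r,\ |y|<\alpha r\}}\Theta_{r^2}^n=\sup_{|z_*|\le2}\int_{D_{z_*,1/r}Y_U\cap\{|z|<1,\ |y|<\alpha\}}\Theta_1^n ,
\]
where the second equality is \eqref{eq:scaling}.

\begin{theorem}\label{thm:criterion}
Let $(X,\omega)$ be a compact K\"ahler variety of dimension $n\ge2$, let $p\colon Y\to X$ be the blowup of a smooth center $Z$, and let $\eta$ be a K\"ahler form on $Y$. The following are equivalent.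
\begin{itemize}
\item[(i)] The uniform Sobolev inequality holds for $(Y,\omega_\epsilon)$, $0<\epsilon\le1$.
\item[(ii)] No bubble limit has an irreducible component contained in $E$.
\item[(iii)] In each chart, $\lim_{\alpha\to0}\limsup_{r\to0}\tau(\alpha,r)=0$.
\item[(iv)] The $L^1$ Sobolev inequality \eqref{eq:L1} holds for $(Y,\omega_\epsilon)$, $0<\epsilon\le1$, with a constant $C_1$ independent of $\epsilon$.
\end{itemize}
\end{theorem}

Since (i) does not mention charts, (ii) and (iii) do not depend on the chosen family. The implication (iv)$\Rightarrow$(i) is Lemma \ref{lem:L1L2}. We prove (ii)$\Rightarrow$(iii)$\Rightarrow$(iv) in Section \ref{sec:sufficient} and (i)$\Rightarrow$(ii) in Section \ref{sec:necessary}.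

\subsection{Three examples in dimension two}

\begin{example}[A smooth point]\label{ex:point}
Let $Z$ be a smooth point of a surface. Take $U=\Omega\subset\mathbb C^2$, $d=0$, $k=2$. The only bubble limit is $[B]$, which does not lie in $E=\mathbb P^1$. Condition (iii) can be seen directly: $\sigma^2=0$, the ball of radius $\alpha$ has $\int\beta^2=4\pi^2\alpha^4$, and integrating $\beta$ over the disks of radius $\alpha$ in the fibers of $B\to\mathbb P^1$ gives $\int\beta\wedge\sigma=2\pi\alpha^2\cdot2\pi$. So $\tau(\alpha,r)=4\pi^2(\alpha^4+2\alpha^2)$.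
\end{example}

\begin{example}[The cubic surface]\label{ex:cubic}
For $(X_0,Z_0)$ take the chart $w=1$, with $\Omega=\mathbb C^3$, $d=1$, $y=(a,b)$. By \eqref{eq:Y0}, $D_{0,\lambda}Y_U$ is given on $\{s\ne\infty\}$ by $sb=\lambda^{-1}z^2(1+s)$. Where $s\ne0$, these are graphs over $(z,s)$ that converge locally uniformly to $\{b=0\}$. Where $b\ne0$, they are graphs $s=\lambda^{-1}z^2/(b-\lambda^{-1}z^2)$ over $(z,b)$ that converge locally uniformly to $\{s=0\}$. With the symmetry $a\leftrightarrow b$, we find the bubble limit
\[
L=[E]+[\{s=0\}]+[\{s=\infty\}],\qquad E=\mathbb C\times\mathbb P^1 .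
\]
So (ii) fails. By (F4), $\liminf_{r\to0}\tau(\alpha,r)\ge\int_{E\cap\{|z|<1\}}2\beta_z\wedge\sigma=8\pi^2$ for every $\alpha$, so (iii) fails as well. The component $E$ is the product of Example \ref{ex:product}. It meets the two flat planes $\{s=0\}$ and $\{s=\infty\}$ only along the lines $\mathbb C\times\{0\}$ and $\mathbb C\times\{\infty\}$, and the function $h$ of Section \ref{sec:cubic} is a cutoff around these lines.
\end{example}

\begin{example}[A quadric cone]\label{ex:quadric}
Let $X=\{ab=z(a+b)\}\subset\mathbb P^3$ and $Z=\{a=b=0\}$. On $Z$ the gradient of the equation vanishes only for $z=0$, so $X$ is smooth along $Z$ except at the vertex $[1{:}0{:}0{:}0]$. For $s\ne0,-1,\infty$, the points $a=z(1+s)$, $b=z(1+s^{-1})$ with $z\to0$ lie on $X\setminus Z$, so the fiber over the vertex is $\mathbb P^1$ and the hypothesis of Corollary \ref{cor:equidim} fails. Nevertheless (ii) holds. Use the chart $w=1$ with $\Omega=\mathbb C^3$, and further charts that avoid the vertex. In the latter the fibers are points, and Lemma \ref{lem:fiber} below excludes components in $E$. In the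 former $Y_U$ is invariant under $D_{0,\lambda}$, so $D_{z_i,\lambda_i}Y_U$ is the translate of $Y_U$ by $-\lambda_iz_i$ in the $z$ direction. After passing to a subsequence there are two cases.

If $\lambda_iz_i$ converges, then $L$ is a translate of $[Y_U]$, and no component of $Y_U$ lies in $E$ because $Y_U\setminus E$ is dense in $Y_U$.

Suppose $|\lambda_iz_i|\to\infty$. On the graph, with $s\ne\infty$, we divide $sb^2=zb(1+s)$ by $b$ and get $a=z(1+s)$; this persists on $Y_U\cap\{s\neq\infty\}$. By symmetry $b=z(1+s^{-1})$ on $Y_U\cap\{s\ne0\}$, so $s=\infty$, which means $b=0$, forces $z=0$. A point of the $i$-th translate with bounded coordinates $z',a,b$ comes from a point of $Y_U$ with $z=z'+\lambda_iz_i\to\infty$, so $s\neq\infty$ and $1+s=a/z\to0$. By (F4), $|L|$ lies in the irreducible surface $\{s=-1\}\cong\mathbb C^2$. A component of $L$ must equal this surface, which is not contained in $E$.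
\end{example}

\subsection{Equidimensional fibers}

\begin{lemma}\label{lem:fiber}
Let $L=\lim[D_{z_i,\lambda_i}Y_U]$ be a bubble limit with $z_i\to z_0$, and let $F\subset\mathbb P^{k-1}$ be the fiber of $p$ over $(z_0,0)\in Z$. If $d+\dim F\le n-1$, then no component of $L$ lies in $E$.
\end{lemma}

\begin{proof}
By (F4), a point $(z,y,[l])\in|L|$ is a limit of points $D_{z_i,\lambda_i}(z_i',y_i',[l_i])$ with $(z_i',y_i',[l_i])\in Y_U$. Then $\lambda_i(z_i'-z_i)$ and $\lambda_iy_i'$ are bounded, so $z_i'\to z_0$ and $y_i'\to0$, while $[l_i]\to[l]$. Since $Y_U$ is closed, $[l]\in F$. A component of $L$ inside $E$ would be an $n$-dimensional subset of $\mathbb C^d\times F$, which has dimension at most $n-1$.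
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:equidim}]
For any bubble limit we may assume that $z_i$ converges, after passing to a subsequence. Lemma \ref{lem:fiber} gives (ii), and Theorem \ref{thm:criterion} gives (i). If $X$ is smooth along $Z$, the fibers are the projectivized normal spaces $\mathbb P^{n-1-d}$. Let $Z$ be finite. In the coordinates $(t,u)$ of $B$ the set $p^{-1}(Z)$ is the zero set in $Y$ of the single function $t$, and it is nowhere dense, so it has pure dimension $n-1$. The fibers are its parts over the points of $Z$, and they are nonempty because $p$ is proper with dense image.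
\end{proof}

\begin{remark}
The last argument shows that $p^{-1}(Z)$ always has pure dimension $n-1$. A fiber is cut out of it by the $d$ equations $z=z_0$, so $\dim p^{-1}(x)\ge n-1-\dim_xZ$ for all $x\in Z$. The hypothesis of the corollary says that every fiber has the smallest possible dimension.
\end{remark}

\section{Without concentration the inequality is uniform}\label{sec:sufficient}

\subsection{From bubble limits to volume: (ii) implies (iii)}
Suppose that (iii) fails in some chart. Since $\tau$ is nondecreasing in $\alpha$, there is $c>0$ with $\limsup_{r\to0}\tau(\alpha,r)>c$ for all $\alpha$. Choose $\alpha_i\to0$, $r_i\to0$ and $|z_i|\le2$ such that $Y_i=D_{z_i,1/r_i}Y_U$ satisfies $\int_{Y_i\cap\{|z|<1,|y|<\alpha_i\}}\Theta_1^n\ge c$. Pass to a subsequence with $[Y_i]\to L$. For fixed $\alpha>0$ the set $K_\alpha=\{|z|\le1,|y|\le\alpha\}$ is compact in $M$, and $\alpha_i\le\alpha$ for large $i$, so (F4) gives $\int_{L\cap K_\alpha}\Theta_1^n\ge c$. Letting $\alpha\to0$ we get $\int_{L\cap K_0}\Theta_1^n\ge c$ with $K_0\subset E$. So some component $W$ of $L$ meets $E$ in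 a set of positive volume. A proper analytic subset of the irreducible set $W$ is nowhere dense and has volume zero by (F1). Hence $W\subset E$, and (ii) fails.

\subsection{Reduction of (iii)$\Rightarrow$(iv) to one chart}
For $\epsilon_0\le\epsilon\le1$ we have $\epsilon_0\omega_1\le\omega_\epsilon\le\omega_1$, and Lemma \ref{lem:fixed} for $(Y,\omega_1)$ gives (iv) in this range, with a constant that depends on $\epsilon_0$. So it suffices to treat $\epsilon=r^2$ with $r<r_0$, where $r_0\in(0,1]$ will be chosen at the end.

Cover $X$ by the cores of the charts and by embedded open sets whose closures are disjoint from $Z$, and let $(\rho_j)$ be a subordinate ambient partition of unity on $X$. Then $i\partial(\rho_j\circ p)\wedge\bar\partial(\rho_j\circ p)\le Cp^*\omega\le C\omega_\epsilon$, so $|\nabla((\rho_j\circ p)f)|\le|\nabla f|+Cf$ uniformly in $\epsilon$, and it is enough to prove \eqref{eq:L1} for each piece $(\rho_j\circ p)f$. If $\operatorname{supp}\rho_j$ is disjoint from $Z$, then $p$ is an isomorphism near it, $\eta\sim\omega$ there by Lemma \ref{lem:compare}, so $\omega_\epsilon$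 is uniformly comparable to the flat form, and the Michael--Simon inequality applies.

It remains to treat a $\mathcal C^1$ function $f\ge0$ with compact support in $Y_{\rm reg}\cap\{|z|<1,|y|<1\}$ in one chart. By \eqref{eq:model} we may use $\Theta=\Theta_{r^2}$. In the rest of this section, integrals are taken over $Y_{\rm reg}$ against $\Theta^n$, gradients are measured by $\Theta$, and $\|\cdot\|_O$ is the $L^{2n/(2n-1)}$ norm on $Y_{\rm reg}\cap O$. We shall prove $\|f\|_M\le C\int|\nabla f|$. The next two lemmas hold for every pair $(X,Z)$; condition (iii) enters only at the end.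

\subsection{The inequality at one scale}

\begin{lemma}\label{lem:onescale}
There is $C_2$, independent of $r\in(0,1]$, $z_*$ and $f$, such that
\begin{align}
\|f\|_M&\le C_2\int|\nabla f|+\frac{C_2}r\int_{|y|<2r}f,\label{eq:global}\\
\|f\|_{\{|z-z_*|<r,\,|y|<r\}}&\le C_2\int_{|z-z_*|<2r,\,|y|<2r}\Big(|\nabla f|+\frac fr\Big).\label{eq:local}
\end{align}
\end{lemma}

\begin{proof}
We cover $M$ by regions on which $\Theta$ is uniformly comparable to a flat form. For $|y|\ge r$, \eqref{eq:sigma} gives $r^2\sigma\le\beta_y$, so $\beta\le\Theta\le2\beta$. For $|y|\le2r$ we use the sets $V_j=\{l_j\ne0,\ |u_i|<2\text{ for all }i\ne j\}$, which cover $\mathbb P^{k-1}$ (take $j$ with $|l_j|$ maximal). On $V_j$ we have $\sigma\sim i\partial\bar\partial|u|^2$. From $y_j=t$ and $dy_i=u_i\,dt+t\,du_i$ we get $i\,dt\wedge d\bar t\le\beta_y\le C(i\,dt\wedge d\bar t+|t|^2i\partial\bar\partial|u|^2)$, and $|t|\le2r$. Therefore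
\[
\Theta\sim\beta_z+i\,dt\wedge d\bar t+r^2\,i\partial\bar\partial|u|^2\qquad\text{on }\{|y|\le2r,\ [l]\in V_j\},
\]
and the right side is the flat form in the holomorphic coordinates $(z,t,ru)\in\mathbb C^{d+k}$.

Let $\psi=\zeta(|y|/r)$, and let $(\kappa_j)$ be a fixed smooth partition of unity on $\mathbb P^{k-1}$ subordinate to $(V_j)$. By \eqref{eq:cutoff}, $i\partial\psi\wedge\bar\partial\psi\le r^{-2}\beta\le r^{-2}\Theta$, and $i\partial\kappa_j\wedge\bar\partial\kappa_j\le C\sigma\le Cr^{-2}\Theta$. Write $f=(1-\psi)f+\sum_j\kappa_j\psi f$. The first term is supported in $|y|\ge r$, where $Y_{\rm reg}$ is identified with the submanifold $X_{\rm reg}\setminus Z$ of $\mathbb C^N$. The $j$-th term of the sum is supported where $Y_{\rm reg}$ is a submanifold of $\mathbb C^{d+k}$ in the coordinates $(z,t,ru)$. Apply the Michael--Simon inequality to each term. The gradient of each term is at most $|\nabla f|+Cf/r$ for $|y|<2r$ and at most $|\nabla f|$ elsewhere, which gives \eqref{eq:global}. For \eqref{eq:local} apply it to the functions $\xi\kappa_j\psi f$ with $\xi=\zeta(|z-z_*|/r)$;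 their sum equals $f$ on $\{|z-z_*|<r,|y|<r\}$, and $|\nabla\xi|\le C/r$ by \eqref{eq:cutoff}.
\end{proof}

The whole difficulty is the term $\frac1r\int_{|y|<2r}f$ in \eqref{eq:global}, which has a large coefficient. We must bound it by $C\int|\nabla f|$.

\subsection{A Hardy inequality away from the exceptional divisor}
In Euclidean space, $\int f/|y|\le C\int|\nabla f|$ follows by integrating $f$ against the Laplacian of $|y|$, a function with bounded gradient whose Laplacian is of order $1/|y|$. We do the same on $Y$, with $|y|$ smoothed at the scale $r$. The weight that results is $\beta_y\wedge\Theta^{n-1}$ and not $\Theta^n$. It vanishes on tangent spaces contained in $E$, so the estimate deteriorates as one approaches $E$.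

\begin{lemma}\label{lem:hardy}
For $0<\alpha\le1$ there is $C_\alpha$, independent of $r$ and $f$, such that
\begin{equation}\label{eq:hardy}
\frac1r\int_{\alpha r\le|y|<2r}f\le C_\alpha\int|\nabla f| .
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi=\sqrt{r^2+|y|^2}$, a smooth function on $M$ with $\partial\varphi=\partial|y|^2/2\varphi$. By \eqref{eq:cs} and $|y|\le\varphi$,
\[
i\partial\bar\partial\varphi=\frac{\beta_y}{2\varphi}-\frac{i\partial|y|^2\wedge\bar\partial|y|^2}{4\varphi^3}\ge\frac{\beta_y}{4\varphi},\qquad i\partial\varphi\wedge\bar\partial\varphi\le\frac{\beta_y}4\le\Theta .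
\]
Since $\Theta$ is closed and $f$ has compact support in $Y_{\rm reg}$, Stokes' theorem and the pointwise Cauchy--Schwarz inequality give
\begin{equation}\label{eq:stokes}
\int_{Y_{\rm reg}}\frac f{4\varphi}\,\beta_y\wedge\Theta^{n-1}\le\int_{Y_{\rm reg}}f\,i\partial\bar\partial\varphi\wedge\Theta^{n-1}=-\int_{Y_{\rm reg}}i\partial f\wedge\bar\partial\varphi\wedge\Theta^{n-1}\le C\int|\nabla f| .
\end{equation}
We bound the weight from below at a point of $Y_{\rm reg}$ with $|y|\ge\alpha r$. The tangent space there is an $n$-dimensional subspace of $\mathbb C^d\times\mathbb C^k$. On it, $\beta_z$ has rank at most $d$ and eigenvalues at most $1$ with respect to $\beta$, so $\operatorname{tr}_\beta\beta_z\le d$ and $\operatorname{tr}_\beta\beta_y\ge n-d\ge1$. This is where $d<n$ is used. Also $\Theta\le(1+\alpha^{-2})\beta$ by \eqref{eq:sigma}. Hence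
\[
\beta_y\wedge\Theta^{n-1}\ge\beta_y\wedge\beta^{n-1}=\frac{\operatorname{tr}_\beta\beta_y}n\,\beta^n\ge\frac1n\,(1+\alpha^{-2})^{-n}\,\Theta^n .
\]
Since $\varphi\le\sqrt5\,r$ for $|y|\le2r$, \eqref{eq:hardy} follows from \eqref{eq:stokes}.
\end{proof}

\subsection{The thin layer: end of the proof that (iii) implies (iv)}
What remains is the layer $|y|<\alpha r$. A set of small volume carries little of the integral of a function whose $L^{2n/(2n-1)}$ norm is controlled, and (iii) says that the layer has small volume at the scale $r$. For $|z_*|\le2$ let $Q(z_*)=\{|z-z_*|<r,|y|<\alpha r\}$; the volume of $Y\cap Q(z_*)$ is at most $\tau r^{2n}$ with $\tau=\tau(\alpha,r)$. By H\"older's inequality and \eqref{eq:local},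
\[
\frac1r\int_{Q(z_*)}f\le\tau^{\frac1{2n}}\,\|f\|_{Q(z_*)}\le C_2\,\tau^{\frac1{2n}}\int_{|z-z_*|<2r,\,|y|<2r}\Big(|\nabla f|+\frac fr\Big).
\]
Let $z_*$ run over the points with $|z_*|\le2$ of the lattice $\frac r{\sqrt{2d}}\mathbb Z^{2d}\subset\mathbb C^d$ (the single point of $\mathbb C^0$ if $d=0$). Every $z$ is within $r/2$ of the lattice, so the balls $|z-z_*|<r$ cover $\{|z|<1\}$, and every $z$ lies in at most $N_d$ of the balls $|z-z_*|<2r$, with $N_d$ depending only on $d$. Put $J=\frac1r\int_{|y|<2r}f<\infty$. Summing over $z_*$ and adding \eqref{eq:hardy}, we obtain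
\[
J\le N_dC_2\,\tau(\alpha,r)^{\frac1{2n}}\Big(\int|\nabla f|+J\Big)+C_\alpha\int|\nabla f| .
\]
The constant $N_dC_2$ does not depend on $\alpha$. By (iii) we can fix $\alpha$, and then $r_0$, such that $N_dC_2\tau(\alpha,r)^{1/2n}\le\frac12$ for $r<r_0$ in each of the finitely many charts. Then $J\le(1+2C_\alpha)\int|\nabla f|$, and \eqref{eq:global} gives $\|f\|_M\le C\int|\nabla f|$. This proves (iv).

\section{A component in the exceptional divisor destroys the inequality}\label{sec:necessary}

To prove (i)$\Rightarrow$(ii) we repeat the argument of Section \ref{sec:cubic} without formulas. The uniform inequality passes to a bubble limit as a scale invariant inequality. If the limit has a component $W\subset E$, we cut $W$ off from the other components at no cost and test the inequality on $W$ alone, where it fails because the volume of $W$ grows too slowly.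

\subsection{Analytic subsets have zero capacity}
For a pure $n$-dimensional analytic subset $A$ of a complex manifold with K\"ahler form $\Theta$, and a smooth real function $F$ on the manifold, let
\[
\mathcal D_A(F)=\int_Ai\partial F\wedge\bar\partial F\wedge\Theta^{n-1}.
\]
By Minkowski's inequality, $\mathcal D_A(FG)^{1/2}\le\sup|G|\,\mathcal D_A(F)^{1/2}+\sup|F|\,\mathcal D_A(G)^{1/2}$. The computation \eqref{eq:logenergy} shows that a point on a curve can be cut out with energy $C/\ell$ by a function of $\log|s|/\ell$. In general we take $\log|g|^2$, where $g$ defines the subset, and replace the explicit integral by an integration by parts.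

\begin{lemma}\label{lem:capacity}
Let $A$ be a pure $n$-dimensional analytic subset of a complex manifold $M'$ with K\"ahler form $\Theta$. Let $S\subset A$ be an analytic subset of $M'$ that is nowhere dense in $A$, and let $K\subset A$ be compact. There are smooth functions $\chi_\nu\colon M'\to[0,1]$, $\nu=1,2,\dots$, each vanishing near $S\cap K$, such that $\chi_\nu\to1$ pointwise on $A\setminus S$ and $\mathcal D_A(\chi_\nu)\to0$.
\end{lemma}

\begin{proof}
Cover $S\cap K$ by finitely many coordinate balls $\Omega_l'\Subset\Omega_l$ such that $S\cap\Omega_l=\{g_l=0\}$ for a holomorphic map $g_l$ from $\Omega_l$ to some $\mathbb C^m$ with $|g_l|<1$. Let $\kappa_l\in\mathcal C_c^\infty(\Omega_l)$ take values in $[0,1]$ with $\kappa_l=1$ on $\Omega_l'$. Fix $l$ and drop it from the notation. The function $\psi=\log|g|^2<0$ is plurisubharmonic on $\Omega$ and smooth off $S$.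

\emph{Step 1: $\psi$ is integrable on $A\cap\operatorname{supp}\kappa$.} Let $\mu\colon\hat A\to A\cap\Omega$ be a resolution of singularities: a proper holomorphic map from a manifold that is an isomorphism from a dense open set onto $A_{\rm reg}\cap\Omega$. The function $\psi\circ\mu$ is plurisubharmonic, and it is not identically $-\infty$ on any connected component of $\hat A$ because $S$ is nowhere dense in $A$. So it is locally integrable. The form $(\mu^*\Theta)^n$ is smooth and $\mu^{-1}(\operatorname{supp}\kappa)$ is compact, so $I=\int_{A\cap\operatorname{supp}\kappa}|\psi|\,\Theta^n<\infty$.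

\emph{Step 2: the energy of $\psi$ on $\{-2\nu\le\psi\le-\nu\}$ is $O(\nu)$.} Take a smooth function that is nonnegative, supported in $[-3,-\frac12]$ and at least $1$ on $[-2,-1]$, and integrate it twice from $-\infty$. The result $\gamma$ is convex and nondecreasing, vanishes on $(-\infty,-3]$, and equals $c_1x+c_2$ for $x\ge-\frac12$; also $0\le\gamma\le c_2$ on $(-\infty,0]$. Let $\gamma_\nu(x)=\nu^2\gamma(x/\nu)$ and $u=\gamma_\nu(\psi)$. The function $u$ vanishes near $S$, so it is smooth on $\Omega$, and
\[
i\partial\bar\partial u=\gamma_\nu'(\psi)\,i\partial\bar\partial\psi+\gamma_\nu''(\psi)\,i\partial\psi\wedge\bar\partial\psi\ge\gamma''(\psi/\nu)\,i\partial\psi\wedge\bar\partial\psi .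
\]
The $(n,n)$ part of $d\big(i(\kappa\,\bar\partial u+u\,\partial\kappa)\wedge\Theta^{n-1}\big)$ is $(\kappa\,i\partial\bar\partial u-u\,i\partial\bar\partial\kappa)\wedge\Theta^{n-1}$. Since $[A]$ is closed, $\int_A\kappa\,i\partial\bar\partial u\wedge\Theta^{n-1}=\int_Au\,i\partial\bar\partial\kappa\wedge\Theta^{n-1}$, and for constant $u$ both sides vanish. Therefore
\[
\int_{A\cap\{-2\nu\le\psi\le-\nu\}}\kappa\,i\partial\psi\wedge\bar\partial\psi\wedge\Theta^{n-1}\le\int_A\big(u-c_2\nu^2\big)\,i\partial\bar\partial\kappa\wedge\Theta^{n-1}.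
\]
Subtracting the constant gains a factor of $\nu$: if $\psi\ge-\nu/2$, then $|u-c_2\nu^2|=c_1\nu|\psi|$, and otherwise $|u-c_2\nu^2|\le c_2\nu^2\le2c_2\nu|\psi|$. As $-C\Theta\le i\partial\bar\partial\kappa\le C\Theta$, the right side is at most $C\nu I$.

\emph{Step 3: the cutoffs.} Let $h_\nu=\zeta(|\psi|/\nu)$; it vanishes near $S$ and is smooth on $\Omega$. Its differential is supported in $\{-2\nu\le\psi\le-\nu\}$, where $i\partial h_\nu\wedge\bar\partial h_\nu\le4\nu^{-2}i\partial\psi\wedge\bar\partial\psi$. By Step 2, $\int_A\kappa\,i\partial h_\nu\wedge\bar\partial h_\nu\wedge\Theta^{n-1}\le C/\nu$. Put $\chi_\nu^{(l)}=1-\kappa(1-h_\nu)$, extended by $1$ to $M'$. It takes values in $[0,1]$, equals $h_\nu$ on $\Omega'$, and equals $1$ where $|\psi|\le\nu$. Its differential is $\partial\chi_\nu^{(l)}=\kappa\,\partial h_\nu-(1-h_\nu)\,\partial\kappa$. Using $\kappa^2\le\kappa$ and Chebyshev's inequality,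
\[
\mathcal D_A(\chi_\nu^{(l)})\le\frac C\nu+C\int_{A\cap\operatorname{supp}\kappa\cap\{|\psi|>\nu\}}\Theta^n\le\frac C\nu+\frac{CI}\nu .
\]
The product $\chi_\nu=\prod_l\chi_\nu^{(l)}$ has the required properties, because $\mathcal D_A(\chi_\nu)^{1/2}\le\sum_l\mathcal D_A(\chi_\nu^{(l)})^{1/2}$.
\end{proof}

\subsection{Proof that (i) implies (ii)}
Assume (i), and suppose that $Y_i=D_{z_i,\lambda_i}Y_U$ satisfies $[Y_i]\to L=m[W]+L'$, where $W\subset E$ is irreducible of dimension $n$, $m\ge1$, and $W$ is not a component of the cycle $L'$. All energies $\mathcal D$ are taken with $\Theta=\Theta_1$.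

\emph{Step 1: the inequality on $Y_i$.} Let $\epsilon_i=\lambda_i^{-2}$ and $D_i=D_{z_i,\lambda_i}$. Fix a compact set $K_0\subset M$. For large $i$, $D_i^{-1}K_0$ lies in $\{|z|\le3,|y|\le1\}$, where $\omega_{\epsilon_i}\sim\Theta_{\epsilon_i}=\epsilon_iD_i^*\Theta_1$ by \eqref{eq:model} and \eqref{eq:scaling}. Apply \eqref{eq:sobolev} to $f=F\circ D_i$, where $F\ge0$ is $\mathcal C^1$ with compact support in $(Y_i)_{\rm reg}\cap K_0$. The left side and the gradient term carry the factor $\epsilon_i^{n-1}$, and the last term carries $\epsilon_i^n$. So, with $C_3$ independent of $K_0$, $i$ and $F$,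
\begin{equation}\label{eq:rescaled}
\Big(\int_{Y_i}F^{\frac{2n}{n-1}}\Theta_1^n\Big)^{\frac{n-1}n}\le C_3\Big(\mathcal D_{Y_i}(F)+\epsilon_i\int_{Y_i}F^2\Theta_1^n\Big).
\end{equation}
To use weak convergence we need \eqref{eq:rescaled} for one function on $M$, which will not vanish on the singular sets of the $Y_i$. Let $F\ge0$ be smooth on $M$ with support in $K_0$. For fixed large $i$, apply Lemma \ref{lem:capacity} to $A=Y_i$, $S=\operatorname{Sing}Y_i$, $K=Y_i\cap K_0$. The function $\chi_\nu F$ has compact support in $(Y_i)_{\rm reg}$, and $\mathcal D_{Y_i}(\chi_\nu F)^{1/2}\le\mathcal D_{Y_i}(F)^{1/2}+\sup F\cdot\mathcal D_{Y_i}(\chi_\nu)^{1/2}$. Letting $\nu\to\infty$, with dominated convergence on the left, we obtain \eqref{eq:rescaled} for $F$. Now let $i\to\infty$. By (F4), for every smooth $F\ge0$ with compact support in $M\setminus|L'|$,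
\begin{equation}\label{eq:limit}
\Big(m\int_WF^{\frac{2n}{n-1}}\Theta_1^n\Big)^{\frac{n-1}n}\le C_3\,m\,\mathcal D_W(F).
\end{equation}
The last term of \eqref{eq:rescaled} has disappeared because $\int_{Y_i}F^2\Theta_1^n$ converges and $\epsilon_i\to0$.

\emph{Step 2: isolating $W$.} We want \eqref{eq:limit} for $\zeta_R=\zeta(|z|/R)$, $R\ge1$, which does not vanish near $|L'|$. The set $K=W\cap\{|z|\le2R\}$ is compact, because $W$ is closed in $\mathbb C^d\times\mathbb P^{k-1}$; here we use $W\subset E$. The analytic set $S=W\cap|L'|$ is nowhere dense in $W$, since $W$ is irreducible and $W\not\subset|L'|$. Let $\chi_\nu$ be given by Lemma \ref{lem:capacity} for $A=W$ and these $S$, $K$. The compact set $K\cap\operatorname{supp}\chi_\nu$ is disjoint from $|L'|$. Choose a smooth $\theta_\nu\ge0$ with compact support in $M\setminus|L'|$ and $\theta_\nu=1$ near $K\cap\operatorname{supp}\chi_\nu$, and let $F=\zeta_R\chi_\nu\theta_\nu$. Near a point of $W\cap\operatorname{supp}(\zeta_R\chi_\nu)\subset K\cap\operatorname{supp}\chi_\nu$ we have $\theta_\nu=1$, and near any other point of $W$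 both $F$ and $\zeta_R\chi_\nu$ vanish. So $F=\zeta_R\chi_\nu$ on $W$, and \eqref{eq:limit} holds with $\zeta_R\chi_\nu$ in place of $F$. Let
\[
V(R)=\int_{W\cap\{|z|<R\}}\Theta_1^n .
\]
As $\nu\to\infty$, the integral on the left tends to $\int_W\zeta_R^{2n/(n-1)}\Theta_1^n\ge V(R)$. On the right, $\mathcal D_W(\zeta_R\chi_\nu)^{1/2}\le\mathcal D_W(\zeta_R)^{1/2}+\mathcal D_W(\chi_\nu)^{1/2}$, and $\mathcal D_W(\zeta_R)\le R^{-2}V(2R)$ by \eqref{eq:cutoff}. Therefore
\begin{equation}\label{eq:growth}
V(R)^{\frac{n-1}n}\le C_3\,m^{1/n}R^{-2}\,V(2R)\qquad(R\ge1).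
\end{equation}

\emph{Step 3: the volume of $W$ grows slowly.} On $W\subset E$ we have $\beta=\beta_z$, and $\beta_z^q=0$ for $q>d$. Also $W\cap\{|z|<R\}$ is the part of $W$ in the open set $\{|z|^2+|y|^2<R^2\}$. By (F4) and Lemma \ref{lem:volume}, $\int_{W\cap\{|z|<R\}}\beta^q\wedge\sigma^{n-q}\le CR^{2q}$. Expanding $\Theta_1^n$ and keeping the terms with $q\le d$, we find
\begin{equation}\label{eq:slow}
V(R)\le CR^{2d}\qquad(R\ge1).
\end{equation}

\emph{Step 4: the contradiction.} If $V(2R)$ were always comparable to $V(R)$, as for $W=\mathbb C\times\mathbb P^1$ in Example \ref{ex:cubic}, then \eqref{eq:growth} would at once give Euclidean growth. The bound \eqref{eq:slow} provides this comparison for infinitely many radii. Indeed $V(R)>0$ for large $R$. If $V(2^{j+1})>2^{2d+1}V(2^j)$ held for all $j\ge j_0$, then $V(2^j)\ge c\,2^{(2d+1)j}$, against \eqref{eq:slow}. So there are arbitrarily large $R=2^j$ with $0<V(2R)\le2^{2d+1}V(R)$. For these, \eqref{eq:growth} gives $V(R)^{-1/n}\le CR^{-2}$, that is, $V(R)\ge cR^{2n}$. Since $d<n$, this contradicts \eqref{eq:slow} for large $R$.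

Hence (i) implies (ii), and with Section \ref{sec:sufficient} and Lemma \ref{lem:L1L2} the proof of Theorem \ref{thm:criterion} is complete. \qed

\begin{thebibliography}{9}

\bibitem{Chirka} Chirka, \emph{Complex Analytic Sets}.

\bibitem{MS} Michael and Simon, Comm. Pure Appl. Math. \textbf{26} (1973).

\bibitem{Ou} Wenhao Ou, \emph{Admissible metrics on compact K\"ahler varieties}, arXiv:2201.04821 (2022).

\end{thebibliography}
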